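\title{A locally almost square renorming of $c_0$ that fails the diameter two property}

\begin{abstract}
A Banach space is locally almost square if for every unit vector $y$ and every $\varepsilon>0$ there is a unit vector $x$ with $\|y\pm x\|\le 1+\varepsilon$. We show that such vectors $x$ cannot always be chosen along a weakly null net. There is an equivalent norm on $c_0$, as close to the usual norm as one wishes, that is locally almost square and has a unit vector $y_0$ such that every weakly null net with $\|y_0\pm x_\alpha\|\to1$ satisfies $\limsup\|x_\alpha\|<1$. The same norm fails the diameter two property. Such a norm exists on every Banach space with a complemented copy of $c_0$, and every Banach space is isometric to a $1$-complemented subspace of an example of this kind.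
\end{abstract}

\section{The question and the results}\label{sec:intro}

All Banach spaces are real; $B_X$, $S_X$ and $X^*$ denote the closed unit ball, the unit sphere and the dual of $X$. An inequality such as $\|y\pm x\|\le m$ is meant for both signs.

A Banach space $X$ is \emph{locally almost square} (LASQ) if for every $y\in S_X$ and $\varepsilon>0$ there is $x\in S_X$ with $\|y\pm x\|\le1+\varepsilon$. We call such an $x$ a \emph{witness} for $y$. The parallelogram with vertices $\pm y\pm x$ then lies in $(1+\varepsilon)B_X$, while the midpoints $\pm y$, $\pm x$ of its sides lie on the sphere: in the plane of $y$ and $x$ the ball looks almost like the square ball of $\ell_\infty^2$. In $c_0$ the unit vectors serve, since $\|y\pm e_k\|_\infty\to1$ for every $y\in S_{c_0}$.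

These witnesses have an additional property: they tend to zero weakly. A net $(x_\alpha)$ in $X$ is \emph{weakly null} if $\varphi(x_\alpha)\to0$ for every $\varphi\in X^*$; the sequence $(e_k)$ is weakly null because a functional on $c_0$ is given by a sequence in $\ell_1$, whose terms tend to $0$. We call a net $(x_\alpha)$ \emph{admissible for} $y\in S_X$ if it is weakly null and
\[
\lim\|x_\alpha\|=1,\qquad \lim\|y\pm x_\alpha\|=1 .
\]
If every $y\in S_X$ has an admissible net, then $X$ is LASQ, because $\bigl\|y\pm x_\alpha/\|x_\alpha\|\bigr\|\le\|y\pm x_\alpha\|+\bigl|1-\|x_\alpha\|\bigr|$. The converse is known under an order-theoretic hypothesis: if $X$ is a Banach lattice and for every $y\in S_X$ and $\varepsilon>0$ there is a \emph{positive} $x\in S_X$ with $\|y\pm x\|\le1+\varepsilon$, then every $y\in S_X$ has an admissible net. The following question is posed in \cite{Ciaci}.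

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a LASQ Banach space. Does every $y\in S_X$ have an admissible net?}
\medskip

Two observations suggest a positive answer. First, some functionals are small on witnesses automatically: if $\|y\pm x\|\le m$ and $\varphi\in B_{X^*}$, then $\varphi(y)\pm\varphi(x)\le m$, that is,
\begin{equation}\label{eq:norming}
|\varphi(x)|\le m-\varphi(y),
\end{equation}
and the right side is small when $m$ and $\varphi(y)$ are close to $1$. Second, witnesses can be subtracted: if $\|y\pm x\|\le m$ and $\|y\pm x'\|\le m$, then $y\pm\frac12(x-x')=\frac12(y\pm x)+\frac12(y\mp x')$ has norm at most $m$. In any sequence of witnesses there are two on which finitely many given functionals almost agree, and these functionals are then small on $\frac12(x-x')$. What is missing is a reason for $\|x-x'\|$ to be close to $2$, and in general there is none.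

\begin{theorem}\label{thm:main}
There is an equivalent norm on $c_0$ under which the space is LASQ, but some $y_0$ of norm one has no admissible net.
\end{theorem}

The obstruction can be measured by diameters. The space $X$ has the \emph{diameter two property} if every nonempty relatively weakly open subset of $B_X$ has diameter $2$. Let $y\in S_X$, let $(x_\alpha)$ be weakly null with $\|y\pm x_\alpha\|\to1$, and put $m_\alpha=\max\|y\pm x_\alpha\|\ge\|y\|=1$. The points $(y\pm x_\alpha)/m_\alpha$ of $B_X$ converge weakly to $y$ and are at distance $2\|x_\alpha\|/m_\alpha$ from each other. So for every relatively weakly open neighborhood $U$ of $y$ in $B_X$,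
\begin{equation}\label{eq:diam}
\operatorname{diam}U\ge2\limsup\|x_\alpha\| .
\end{equation}
Thus an admissible net for $y$ forces all such neighborhoods of $y$ to have diameter $2$. Our example has a small neighborhood, and Theorem~\ref{thm:main} is a special case of the following quantitative statement.

\begin{theorem}\label{thm:general}
Let $Z$ be a Banach space (possibly $\{0\}$) and $\beta\in(0,1]$. On
\[
E=\mathbb R\times\mathbb R\times Z\times c_0\times c_0,\qquad \|(s,r,v,p,q)\|_\infty=\max\{|s|,|r|,\|v\|_Z,\|p\|_\infty,\|q\|_\infty\},
\]
there is an equivalent norm $\|\cdot\|$ such that $X=(E,\|\cdot\|)$ has the following properties.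
\begin{enumerate}
\item[(1)] $X$ is LASQ.
\item[(2)] There is $y_0\in S_X$ such that every weakly null net with $\lim\|y_0\pm x_\alpha\|=1$ satisfies $\limsup\|x_\alpha\|\le1-\frac\beta2$. The constant is sharp: there is a weakly null sequence $(x_k)$ with $\|y_0\pm x_k\|=1$ and $\|x_k\|=1-\frac\beta2$.
\item[(3)] For every $\delta\in(0,1)$ the point $y_0$ has a relatively weakly open neighborhood in $B_X$ of diameter at most $2-\frac\beta2+4\delta$, so $X$ fails the diameter two property. Every relatively weakly open neighborhood of $y_0$ in $B_X$ has diameter at least $2-\frac\beta2$.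
\item[(4)] $\|z\|_\infty\le\|z\|\le2\|z\|_\infty$ for all $z\in E$, and $\|z\|\le\frac1{1-\beta}\|z\|_\infty$ if $\beta<1$. The subspace $\{(0,0,v,0,0):v\in Z\}$ is an isometric, $1$-complemented copy of $Z$.
\end{enumerate}
\end{theorem}

A subspace is \emph{complemented} if it is the range of a bounded linear projection, and \emph{$1$-complemented} if the projection can be taken of norm at most $1$.

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] For every $\varepsilon>0$ there is a norm on $c_0$ with $\|z\|_\infty\le\|z\|\le(1+\varepsilon)\|z\|_\infty$ under which $c_0$ is LASQ, has a point of norm one with no admissible net, and fails the diameter two property.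
\item[(b)] Every Banach space that contains a complemented copy of $c_0$, and in particular every separable Banach space that contains a copy of $c_0$, has an equivalent norm with these three properties.
\item[(c)] Every Banach space is isometric to a $1$-complemented subspace of a LASQ space in which some point of norm one has no admissible net.
\end{enumerate}
\end{corollary}

\section{The idea: an edge of a square}\label{sec:idea}

At a single point the implication fails already in $\ell_\infty^2$. Take coordinates $(s,r)$ and let $y_0=(0,1)$ be the midpoint of the top edge of the square. The vector $(1,0)$ is a witness for $y_0$. On the other hand, \eqref{eq:norming} with $\varphi=r$ shows that every witness has $|r|\le\varepsilon$, hence $|s|=1$ when $\varepsilon<1$: the functional $s$, which vanishes at $y_0$, is never small on a witness. But $\ell_\infty^2$ is not LASQ, since the corners of the square have no witnesses for $\varepsilon<1$. The plan is to add coordinates that give witnesses to the corners, and to all other points, without giving $y_0$ a witness on which $s$ is small.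

Consider the top edge $\{(s,1):|s|\le1\}$. Add a coordinate $a$ that ranges over $[-1,1]$ at the right corner $s=1$. If $a$ had the same range at the left corner, then by convexity it would have this range at $y_0$, and the $a$-direction would be a witness for $y_0$ with $s=0$. So we allow only $a\in[-1,0]$ at the left corner. The left corner then needs a free coordinate of its own: we add $b$, with range $[-1,1]$ at the left corner and $[0,1]$ at the right one. Over the point $s=2\lambda-1$ of the edge, the convex hull of the two corner sets allows
\[
a\in\lambda[-1,1]+(1-\lambda)[-1,0]=[-1,\lambda],\qquad b\in\lambda[0,1]+(1-\lambda)[-1,1]=[\lambda-1,1].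
\]
So the hull is the set
\[
F=\Bigl\{(s,a,b):\ |s|\le1,\ \ -1\le a\le\tfrac{1+s}2,\ \ -\tfrac{1-s}2\le b\le1\Bigr\}
\]
shown in Figure~\ref{fig:face}. It has the two properties we want.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\filldraw[fill=gray!15] (-1,-1)--(1,-1)--(1,1)--(-1,0)--cycle;
\draw[->] (-1.3,0)--(1.35,0) node[right] {$s$};
\draw[->] (0,-1.2)--(0,1.25) node[above] {$a$};
\draw[ultra thick] (0,-0.5)--(0,0.5);
\draw[thick,dashed] (0.2,-1)--(1,1);
\fill (0.6,0) circle (1.2pt);
\node[above left] at (0,0.5) {$\frac12$};
\begin{scope}[xshift=3.6cm]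
\filldraw[fill=gray!15] (-1,-1)--(1,0)--(1,1)--(-1,1)--cycle;
\draw[->] (-1.3,0)--(1.35,0) node[right] {$s$};
\draw[->] (0,-1.2)--(0,1.25) node[above] {$b$};
\draw[ultra thick] (0,-0.5)--(0,0.5);
\draw[thick,dashed] (-1,-1)--(-0.2,1);
\fill (-0.6,0) circle (1.2pt);
\node[below right] at (0,-0.5) {$-\frac12$};
\end{scope}
\end{tikzpicture}
\caption{The regions $-1\le a\le\frac{1+s}2$ and $-\frac{1-s}2\le b\le1$ over $|s|\le1$. A point $(s,0)$ with $s\ge0$ on the left, or $s\le0$ on the right, is the midpoint of an oblique chord (dashed) of full height $2$. The longest vertical chord centered at the origin (thick) has height $1$.}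
\label{fig:face}
\end{figure}

\emph{Every point $(s,0,0)$ of $F$ is the midpoint of a chord of full height.} For $s\ge0$ take $x=(1-s,1,0)$: the endpoints $(s,0,0)\pm x$ are $(1,1,0)$ and $(2s-1,-1,0)$, both in $F$. For $s\le0$ take $x=(1+s,0,1)$: the endpoints are $(2s+1,0,1)$ and $(-1,0,-1)$. The chord climbs to the nearer corner, where the ceiling is at full height, and descends toward the farther corner, where the floor still is. This is why the range is cut on one side only: with $a=0$ forced at the left corner, the floor over $2s-1$ would be at $a=-s$, and $(2s-1,-1,0)$ would be lost for $s<1$.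

\emph{A nearly vertical chord centered at the origin is short.} If $\pm(\sigma,a,b)\in F$, then $a\le\frac{1+\sigma}2$ and $-a\le\frac{1-\sigma}2$, so $|a|\le\frac{1+|\sigma|}2$; the lower bounds on $\pm b$ read $b\ge-\frac{1-\sigma}2$ and $-b\ge-\frac{1+\sigma}2$, so $|b|\le\frac{1+|\sigma|}2$. When $\sigma$ is small, all coordinates are at most about $\frac12$.

Finitely many coordinates cannot suffice. In a finite-dimensional LASQ space, compactness would give for an extreme point $y$ of the ball some $x\in S_X$ with $y\pm x\in B_X$, which is absurd. So we replace $a$ and $b$ by sequences $p,q\in c_0$ and impose the same constraints on each pair $(p_k,q_k)$. Every point then has indices $k$ at which $p_k$ and $q_k$ almost vanish, and there the first property applies; the second property holds at all indices at once. The model above is the case $\beta=1$; a smaller $\beta$ cuts the ranges less.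

\section{The norm}\label{sec:norm}

We need a symmetric convex body whose top face behaves like $F$. By symmetry, it suffices to prescribe the right side $s=1$ of the square. The left top corner is the negative of the corner $(1,-1)$, so in the model the ranges on the right side are $a\in[-1,1]$, $b\in[0,1]$ at $r=1$ and $a\in[0,1]$, $b\in[-1,1]$ at $r=-1$. All upper bounds equal $1$, and only the lower bounds depend on $r$. Between the corners we let $a$ be free for $r\ge0$ and $b$ for $r\le0$, so that every point of the side has a free coordinate.

Fix $Z$ and $\beta\in(0,1]$. We write $s(z),r(z),v(z),p_k(z),q_k(z)$ for the coordinates of $z\in E$, and $e^p_k=(0,0,0,e_k,0)$, $e^q_k=(0,0,0,0,e_k)$. For $r\in\mathbb R$ put $r^+=\max\{r,0\}$ and $r^-=\max\{-r,0\}$. Let $C$ be the set of all $(1,r,v,p,q)\in E$ such that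
\begin{equation}\label{eq:C}
|r|\le1,\qquad \|v\|_Z\le1-\beta|r|,\qquad -1+\beta r^-\le p_k\le1,\qquad -1+\beta r^+\le q_k\le1
\end{equation}
for all $k$. Each condition bounds a convex function of $(r,v,p,q)$ from above (for instance $\beta r^--p_k\le1$), so $C$ is convex. Because $\beta\le1$, the value $0$ is allowed for $v$, $p_k$ and $q_k$ whenever $|r|\le1$. Since $C$ is convex,
\[
B_0:=\operatorname{conv}(C\cup-C)=\{\lambda c-(1-\lambda)c':\ c,c'\in C,\ \lambda\in[0,1]\},
\]
and the $s$-coordinate records the weight: $s(\lambda c-(1-\lambda)c')=2\lambda-1$.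

Recall that if $B$ is a convex symmetric subset of a normed space with closed unit ball $U$ and $\gamma U\subset B\subset U$ for some $\gamma>0$, then the Minkowski functional $\|z\|=\inf\{t>0:z\in tB\}$ is a norm that lies between the given norm and $\gamma^{-1}$ times it, and $\{\|z\|<1\}\subset B\subset\{\|z\|\le1\}$. Equivalent norms have the same continuous functionals, hence the same weak topology.

\begin{lemma}\label{lem:norm}
The Minkowski functional $\|\cdot\|$ of $B_0$ is an equivalent norm on $E$ with $\{\|z\|<1\}\subset B_0\subset\{\|z\|\le1\}$, and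
\begin{enumerate}
\item[(i)] $\|z\|_\infty\le\|z\|\le2\|z\|_\infty$;
\item[(ii)] $\|(s,r,0,0,0)\|=\max\{|s|,|r|\}$ and $\|(0,0,v,p,q)\|=\max\{\|v\|_Z,\|p\|_\infty,\|q\|_\infty\}$;
\item[(iii)] $\|z\|\le\frac1{1-\beta}\|z\|_\infty$ if $\beta<1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $U=\{\|z\|_\infty\le1\}$. The set $B_0$ is convex and symmetric, and $B_0\subset U$ because $C\subset U$. For $z=(s,r,v,p,q)\in U$ and $\lambda=\frac{1+s}2\in[0,1]$ we have
\begin{equation}\label{eq:split}
z=\lambda\,(1,r,v,p,q)-(1-\lambda)\,(1,-r,-v,-p,-q),
\end{equation}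
so $z\in B_0$ as soon as the two vectors on the right lie in $C$. This happens in three cases. If $v=0$ and $p=q=0$, it holds because $0$ is an allowed value. If $r=0$, then \eqref{eq:C} reads $\|v\|_Z\le1$, $|p_k|\le1$, $|q_k|\le1$, and it holds again. If $\|z\|_\infty\le1-\beta$, then $\|v\|_Z\le1-\beta\le1-\beta|r|$, and all coordinates of $\pm p$, $\pm q$ lie in $[-1+\beta,1]$, which is contained in every interval in \eqref{eq:C}.

For $z\in U$, the first two cases give $\frac12z=\frac12(s,r,0,0,0)+\frac12(0,0,v,p,q)\in B_0$. So $\frac12U\subset B_0\subset U$, which proves the first assertion and (i). In (ii), the inequalities $\ge$ follow from (i), and the inequalities $\le$ from the first two cases and homogeneity. The third case gives $(1-\beta)U\subset B_0$, which is (iii).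
\end{proof}

Let $X=(E,\|\cdot\|)$; it is complete by (i). By (ii), the map $v\mapsto(0,0,v,0,0)$ is an isometry, and the projection $Pz=(0,0,v(z),0,0)$ satisfies $\|Pz\|=\|v(z)\|_Z\le\|z\|_\infty\le\|z\|$. With (i) and (iii) this proves part (4) of Theorem~\ref{thm:general}.

\section{The space is locally almost square}\label{sec:lasq}

Suppose that $z=\lambda c-(1-\lambda)c'$ and that $w$ is a unit vector $e^p_k$ or $e^q_k$ in a slot where $c$ and $c'$ vanish. The first guess for a witness is $w$ itself, through $z\pm w=\lambda(c\pm w)-(1-\lambda)(c'\mp w)$. This needs $w$ to be free at both $c$ and $c'$, and when $r(c)$ and $r(c')$ have opposite signs no such $w$ exists. The oblique chord of Section~\ref{sec:idea} needs freedom in both directions only at the point with the larger weight.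

\begin{proof}[Proof of Theorem~\ref{thm:general}(1)]
Let $y\in S_X$ and $\varepsilon\in(0,1)$. Since $\|(1-\frac\varepsilon2)y\|<1$, we can write $(1-\frac\varepsilon2)y=\lambda d-(1-\lambda)d'$ with $d,d'\in C$ and $\lambda\in[0,1]$. A witness for $-y$ is a witness for $y$, and $-(1-\frac\varepsilon2)y=(1-\lambda)d'-\lambda d$, so we may assume $\lambda\ge\frac12$.

Let $c$ and $c'$ be obtained from $d$ and $d'$ by replacing all coordinates $p_k,q_k$ with $k>N$ by $0$. The conditions \eqref{eq:C} constrain each of these coordinates separately and allow the value $0$, so $c,c'\in C$. The sequences involved lie in $c_0$, so we can fix $N$ with $\|d-c\|_\infty\le\frac\varepsilon4$ and $\|d'-c'\|_\infty\le\frac\varepsilon4$. For $z=\lambda c-(1-\lambda)c'$, Lemma~\ref{lem:norm}(i) gives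
\[
\|y-z\|\le\tfrac\varepsilon2+2\bigl\|\lambda(d-c)-(1-\lambda)(d'-c')\bigr\|_\infty\le\varepsilon .
\]

Let $w=e^p_{N+1}$ if $r(c)\ge0$ and $w=e^q_{N+1}$ if $r(c)<0$. Both $c$ and $c'$ vanish in the slot of $w$. At $c$ the allowed interval for that slot is $[-1,1]$, because $r(c)^-=0$ in the first case and $r(c)^+=0$ in the second; hence $c\pm w\in C$. At $c'$ the upper bound is $1$, as it always is; hence $c'+w\in C$. Put
\[
x=w+(1-\lambda)(c+c').
\]
Then $z+x=c+w\in C$, and
\[
z-x=(2\lambda-1)c-(2-2\lambda)c'-w=(2\lambda-1)(c-w)-(2-2\lambda)(c'+w)\in B_0,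
\]
since the weights $2\lambda-1$ and $2-2\lambda$ are nonnegative (this uses $\lambda\ge\frac12$) and add up to $1$. Thus $\|z\pm x\|\le1$, and $\|x\|\le\frac12\|z+x\|+\frac12\|z-x\|\le1$. The coordinate of $x$ in the slot of $w$ is $1$, so $\|x\|\ge\|x\|_\infty\ge1$. Therefore $x\in S_X$ and $\|y\pm x\|\le\|z\pm x\|+\|y-z\|\le1+\varepsilon$.
\end{proof}

The witness has $s(x)=2(1-\lambda)=1-s(z)$, which is far from $0$ unless $z$ is near the side $s=1$. The next section shows that at one point no choice of witness avoids this.

\section{Weak neighborhoods of the midpoint of the edge}\label{sec:point}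

Let $y_0=(0,1,0,0,0)$; then $\|y_0\|=1$ by Lemma~\ref{lem:norm}(ii). The coordinates $s$ and $r$ are functionals of norm at most $1$ on $X$ by Lemma~\ref{lem:norm}(i), so for $\delta\in(0,1)$ the set
\[
W_\delta=\{z\in B_X:\ |s(z)|<\delta,\ r(z)>1-\delta\}
\]
is a relatively weakly open neighborhood of $y_0$ in $B_X$. In the model we worked on the face $r=1$, but the points $y_0\pm x_\alpha$ are only close to it. The two conditions that define $W_\delta$ give the control we need: in a representation $z=\lambda c-(1-\lambda)c'$, the condition on $s$ makes both weights nearly $\frac12$, and the condition on $r$ then pushes $r(c)$ toward $1$ and $r(c')$ toward $-1$, where the ranges are cut. Put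
\[
\theta_\delta=1-\tfrac\beta2+\tfrac32\beta\delta .
\]

\begin{lemma}\label{lem:fiber}
If $z\in W_\delta$, then $\|v(z)\|_Z\le1-\beta+\beta\delta$ and, for all $k$,
\[
-1\le p_k(z)\le\theta_\delta,\qquad -\theta_\delta\le q_k(z)\le1 .
\]
\end{lemma}

\begin{proof}
For $t<1$ close to $1$ we have $tz\in W_\delta$ and $\|tz\|<1$, so $tz\in W_\delta\cap B_0$. The inequalities are not strict and pass to the limit $t\to1$, so we may assume $z\in B_0$. Write $z=\lambda c-(1-\lambda)c'$ with $c,c'\in C$, and put $\rho=r(c)$, $\rho'=r(c')$. From $|2\lambda-1|=|s(z)|<\delta$ we get $\lambda\ge\frac{1-\delta}2$ and $1-\lambda\ge\frac{1-\delta}2$. Next,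
\[
\lambda(1-\rho)+(1-\lambda)(1+\rho')=1-\bigl(\lambda\rho-(1-\lambda)\rho'\bigr)=1-r(z)<\delta ,
\]
and both summands on the left are nonnegative, so each is less than $\delta$. Hence
\begin{equation}\label{eq:weights}
\lambda\rho\ge\lambda-\delta\ge\tfrac12-\tfrac32\delta,\qquad -(1-\lambda)\rho'\ge(1-\lambda)-\delta\ge\tfrac12-\tfrac32\delta .
\end{equation}
The bounds $p_k(z)\ge-1$ and $q_k(z)\le1$ follow from $\|z\|_\infty\le1$. By \eqref{eq:C}, the inequalities $(\rho')^-\ge-\rho'$ and $\rho^+\ge\rho$, and \eqref{eq:weights},
\begin{align*}
p_k(z)&=\lambda p_k(c)-(1-\lambda)p_k(c')\le\lambda+(1-\lambda)\bigl(1-\beta(\rho')^-\bigr)\le1+\beta(1-\lambda)\rho'\le\theta_\delta,\\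
q_k(z)&=\lambda q_k(c)-(1-\lambda)q_k(c')\ge\lambda(-1+\beta\rho^+)-(1-\lambda)\ge-1+\beta\lambda\rho\ge-\theta_\delta .
\end{align*}
Finally,
\[
\|v(z)\|_Z\le\lambda(1-\beta|\rho|)+(1-\lambda)(1-\beta|\rho'|)\le1-\beta\bigl(\lambda\rho-(1-\lambda)\rho'\bigr)=1-\beta r(z),
\]
and $1-\beta r(z)\le1-\beta+\beta\delta$.
\end{proof}

The upper bound in part (2) of Theorem~\ref{thm:general} uses weak convergence only through the functional $s$.

\begin{proposition}\label{prop:nets}
If $s(x_\alpha)\to0$ and $\|y_0\pm x_\alpha\|\to1$, then $\limsup\|x_\alpha\|\le1-\frac\beta2$.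
\end{proposition}

\begin{proof}
Put $m_\alpha=\max\|y_0\pm x_\alpha\|$, so that $m_\alpha\ge1$ and $m_\alpha\to1$. By \eqref{eq:norming} with $\varphi=r$ we have $|r(x_\alpha)|\le m_\alpha-1\to0$. The points $z^\pm_\alpha=(y_0\pm x_\alpha)/m_\alpha$ lie in $B_X$ and satisfy $s(z^\pm_\alpha)\to0$ and $r(z^\pm_\alpha)\to1$. Fix $\delta\in(0,1)$; eventually both $z_\alpha^+$ and $z_\alpha^-$ lie in $W_\delta$. Their $v$-, $p$- and $q$-coordinates are those of $\pm x_\alpha/m_\alpha$. Lemma~\ref{lem:fiber}, applied to both points, gives $\pm p_k(x_\alpha)\le m_\alpha\theta_\delta$ and $\pm q_k(x_\alpha)\ge-m_\alpha\theta_\delta$ for all $k$, and $\|v(x_\alpha)\|_Z\le m_\alpha(1-\beta+\beta\delta)\le m_\alpha\theta_\delta$. Splitting $x_\alpha$ into its $(s,r)$-part and its $(v,p,q)$-part and using Lemma~\ref{lem:norm}(ii), we obtain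
\[
\|x_\alpha\|\le\max\{|s(x_\alpha)|,|r(x_\alpha)|\}+m_\alpha\theta_\delta .
\]
So $\limsup\|x_\alpha\|\le\theta_\delta$ for every $\delta\in(0,1)$, and $\theta_\delta\to1-\frac\beta2$ as $\delta\to0$.
\end{proof}

The hypothesis on $s$ cannot be dropped: $x=(1,0,0,0,0)$ has $\|x\|=\|y_0\pm x\|=1$ by Lemma~\ref{lem:norm}(ii).

For the lower bounds we show that the ends of the interval $[-1,1-\frac\beta2]$ for $p_k$ are attained over $y_0$. At $r=1$ the conditions \eqref{eq:C} allow $p_k\in[-1,1]$, at $r=-1$ they allow $p_k\in[-1+\beta,1]$, and $v=0$, $q=0$ are allowed in both cases. Hence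
\begin{equation}\label{eq:ends}
\begin{aligned}
y_0+(1-\tfrac\beta2)e^p_k&=\tfrac12(1,1,0,e_k,0)-\tfrac12\bigl(1,-1,0,-(1-\beta)e_k,0\bigr)\in B_0,\\
y_0-e^p_k&=\tfrac12(1,1,0,-e_k,0)-\tfrac12(1,-1,0,e_k,0)\in B_0 .
\end{aligned}
\end{equation}
Moreover, $\|e^p_k\|=1$ by Lemma~\ref{lem:norm}(ii), and $(e^p_k)$ is weakly null in $X$, since a functional on $X$ restricts to a functional on the $p$-copy of $c_0$.

\begin{proof}[Proof of Theorem~\ref{thm:general}(2)]
The bound is Proposition~\ref{prop:nets}. For sharpness let $x_k=(1-\frac\beta2)e^p_k$, a weakly null sequence with $\|x_k\|=1-\frac\beta2$. Both $y_0+x_k$ and $y_0-x_k$ lie on the segment between the two points in \eqref{eq:ends}, so $\|y_0\pm x_k\|\le1$; and $\|y_0\pm x_k\|\ge r(y_0\pm x_k)=1$.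
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(3)]
Let $z,z'\in W_\delta$. Then $|s(z-z')|\le2\delta$, and $|r(z-z')|\le\delta$ because $r(z),r(z')\in(1-\delta,1]$. By Lemma~\ref{lem:fiber}, $\|v(z-z')\|_Z\le2-2\beta+2\beta\delta$, and each of $|p_k(z-z')|$, $|q_k(z-z')|$ is at most $1+\theta_\delta=2-\frac\beta2+\frac32\beta\delta$, the length of the intervals in the lemma. Both bounds are at most $2-\frac\beta2+2\delta$, since $0<\beta\le1$. Splitting $z-z'$ as before,
\[
\|z-z'\|\le2\delta+\bigl(2-\tfrac\beta2+2\delta\bigr)=2-\tfrac\beta2+4\delta .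
\]
For $\delta<\beta/8$ this is less than $2$, so $X$ fails the diameter two property.

The two sequences of points in \eqref{eq:ends} lie in $B_X$ and converge weakly to $y_0$, and their $k$-th terms are at distance $(2-\frac\beta2)\|e^p_k\|=2-\frac\beta2$. A relatively weakly open neighborhood of $y_0$ contains both terms for large $k$, so its diameter is at least $2-\frac\beta2$.
\end{proof}

This completes the proof of Theorem~\ref{thm:general}. Part (3) and \eqref{eq:diam} already exclude admissible nets for $y_0$, but they give only $\limsup\|x_\alpha\|\le1-\frac\beta4$. The better constant in part (2) comes from symmetry: the diameter sees the whole interval $[-1,1-\frac\beta2]$, whereas the pair $y_0\pm x$ sees only its largest symmetric subinterval.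

\section{Consequences and remarks}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:main}]
In every space $X$ given by Theorem~\ref{thm:general}, part (2) and $\beta>0$ show that $y_0$ has no admissible net; by parts (1) and (3), $X$ is LASQ and fails the diameter two property.

For $Z=\{0\}$ the map $(s,r,0,p,q)\mapsto(s,r,p_1,q_1,p_2,q_2,\dots)$ is an isometry of $(E,\|\cdot\|_\infty)$ onto $c_0$. Transferring the norm of $X$ to $c_0$ proves Theorem~\ref{thm:main} (take for instance $\beta=1$). For (a) take $\beta=\frac\varepsilon{1+\varepsilon}$, so that $\frac1{1-\beta}=1+\varepsilon$ in part (4).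

For (b), let $Y$ contain a complemented subspace isomorphic to $c_0$, and let $Z$ be the kernel of a bounded projection onto it. Then $Y$ is isomorphic to $Z\times c_0$, and by the interlacing map above $c_0$ is isomorphic to $\mathbb R\times\mathbb R\times c_0\times c_0$; so there is an isomorphism $T$ of $Y$ onto $E$. The norm $y\mapsto\|Ty\|$ is equivalent to the norm of $Y$ and makes $T$ an isometry onto $X$. The separable case follows from Sobczyk's theorem: a subspace isomorphic to $c_0$ of a separable Banach space is complemented. For (c), take the given space as $Z$ and apply part (4).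
\end{proof}

\begin{remark}
Three ingredients of the construction cannot be removed.
\begin{enumerate}
\item[(i)] For $\beta=0$ the identity \eqref{eq:split} gives $B_0=\{\|z\|_\infty\le1\}$, so $\|\cdot\|=\|\cdot\|_\infty$ and $(e^p_k)$ is admissible for every point of the sphere.
\item[(ii)] If the bound on $v$ in \eqref{eq:C} is relaxed to $\|v\|_Z\le1$, then $(0,1,v,0,0)=\frac12(1,1,v,0,0)-\frac12(1,-1,-v,0,0)\in B_0$ whenever $\|v\|_Z\le1$. For $Z=c_0$ the unit vectors of $Z$ then form an admissible sequence for $y_0$.
\item[(iii)] If $c_0$ is replaced by $\ell_\infty$ and $Z=\{0\}$, the truncation in Section~\ref{sec:lasq} is lost, and so is the conclusion. The point $y\in C$ with all scalar coordinates equal to $1$ has norm one, and $\|y\pm x\|\le1+\varepsilon$ forces $\|x\|_\infty\le\varepsilon$ by \eqref{eq:norming}, hence $\|x\|\le2\varepsilon$.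
\end{enumerate}
\end{remark}

\begin{remark}
For $\beta=1$ and $Z=\{0\}$ the example is a renorming of $c_0$ in which every weakly null net with $\|y_0\pm x_\alpha\|\to1$ satisfies $\limsup\|x_\alpha\|\le\frac12$. This is the value that subtraction of witnesses produces here: the proof in Section~\ref{sec:lasq}, applied to $y_0=\frac12(1,1,0,0,0)-\frac12(1,-1,0,0,0)$, gives the witnesses $(1,0,0,e_k,0)$, and half the difference of two of them has norm $\frac12$. We do not claim that $\frac12$ is optimal among all LASQ spaces.
\end{remark}

\begin{thebibliography}{1}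
\bibitem{Ciaci} Stefano Ciaci, \emph{Locally almost square Banach lattices}, arXiv:2210.13306 (2022).
\end{thebibliography}
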